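# Finite generation of the group of endotrivial modules over a finite group scheme

## 1. A single unipotent abelian subgroup that splits off the trivial module

Let $G$ be a finite group scheme over a field $k$ of characteristic $p>0$. Its group algebra $kG$ is the $k$-linear dual of the coordinate algebra $k[G]$. It is a finite-dimensional cocommutative Hopf algebra, with $\Delta(x)=\sum x_1\otimes x_2$, counit $\varepsilon$ and antipode $S$. Three examples to keep in mind are a finite group with its usual group algebra, the group $\alpha_p$ with $k\alpha_p=k[x]/x^p$ and $x$ primitive, and the first Frobenius kernel $SL_{2(1)}$, whose group algebra is the restricted enveloping algebra of $\mathfrak{sl}_2$.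

All modules are finite-dimensional left modules. Tensor products over $k$ carry the diagonal action, and $\operatorname{Hom}_k(M,M)\cong M\otimes M^*$. We assume throughout that $kG$ is not semisimple. Equivalently, the trivial module $k$ is not projective.

The equivalence, and much else, rests on three facts. By Larson–Sweedler a finite-dimensional Hopf algebra is Frobenius, so projective modules and injective modules coincide. By Nichols–Zoeller a finite-dimensional Hopf algebra is free over any Hopf subalgebra. Finally, $P\otimes W$ is projective whenever $P$ is: the map $b\otimes w\mapsto\sum b_1\otimes b_2w$ is an isomorphism from $kG\otimes W$ with action on the first factor to $kG\otimes W$ with diagonal action, with inverse $b\otimes w\mapsto \sum b_1\otimes S(b_2)w$. In particular, if $k$ were projective then every $W=k\otimes W$ would be.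

The stable category $\mathrm{stmod}(kG)$ has the same objects as the module category, and its morphisms $\underline{\mathrm{Hom}}(V,W)$ are the homomorphisms modulo those that factor through a projective. It is triangulated with shift $\Omega^{-1}$, and $\mathrm{Ext}^m_{kG}(V,W)=\underline{\mathrm{Hom}}(V,\Omega^{-m}W)$ for $m\ge1$. Every module is $W_0\oplus(\text{projective})$ with $W_0$ *projective-free*, meaning without nonzero projective summands. Two modules are stably isomorphic exactly when their projective-free parts are isomorphic. Since $k$ is indecomposable and not projective, a module stably isomorphic to $k$ is $k\oplus(\text{projective})$.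

**Definition.** A module $M$ is *endotrivial* if $\operatorname{Hom}_k(M,M)\cong k\oplus P$ with $P$ projective. The stable classes of endotrivial modules form a group $T(G)$ under $[M]+[N]=[M\otimes N]$, with zero $[k]$ and inverse $-[M]=[M^*]$.

Tensoring a projective resolution of $k$ with $W$ gives a projective resolution of $W$. So $\Omega^n(k)\otimes W\cong\Omega^n(W)\oplus(\text{projective})$, each $\Omega^n(k)$ is endotrivial, and $[\Omega^nk]=n[\Omega k]$.

**Example 1.1.** Let $kC=k[x]/x^p$ for $C$ of order $p$. The indecomposable modules are the Jordan blocks $J_r$, $1\le r\le p$, and $J_p$ is free. The projective-free part $M$ of an endotrivial module is indecomposable. Indeed, suppose $M=M_1\oplus M_2$ with both $M_i\neq 0$. Then $M\otimes M^*$ has the summands $M_i\otimes M_i^*$, and neither of these is projective because $M_i$ is a summand of $M_i\otimes M_i^*\otimes M_i$. This contradicts $M\otimes M^*\cong k\oplus(\text{projective})$. So $M=J_r$ with $r^2\equiv1 \pmod p$, that is, $r=1$ or $r=p-1$. Now $J_1=k$ and $J_{p-1}=\Omega k$ is the ideal $(x)$. Hence $T(C)=\mathbb Z/2$ for $p$ odd and $T(C)=0$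 for $p=2$. The sequence
$$0\to k\xrightarrow{1\mapsto x^{p-1}}k[x]/x^p\xrightarrow{\;x\;}k[x]/x^p\to k\to0$$
shows $\Omega^2k\cong k$.

We may use three known results.

(i) For a finite group $G$, $T(G)$ is finitely generated (Puig).

(ii) For a unipotent abelian group scheme, every endotrivial module is $\Omega^n(k)\oplus P$ with $P$ projective (Carlson–Nakano).

(iii) For any finite group scheme, there are only finitely many isomorphism classes of endotrivial modules of a fixed dimension (Carlson–Nakano).

The proof uses (ii) and (iii), over algebraically closed fields only. Recall that closed subgroup schemes $C\subset G$ of order $\ell$ correspond to Hopf subalgebras $kC\subset kG$ of dimension $\ell$. The subgroup $C$ is abelian iff $kC$ is commutative. It is unipotent iff $kC$ is local, i.e. iff the augmentation ideal $I$ is nilpotent, and then $I^\ell=0$ since $\dim I=\ell-1$ and the powers of $I$ decrease strictly until they vanish. By Nichols–Zoeller, restriction to $C$ preserves projectives. If $C\ne1$ is unipotent then $kC$ is not semisimple, so we get a homomorphism $T(G)\to T(C)$.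

For a $kC$-module $W$, the *coinduced* module is $\mathrm{Hom}_{kC}(kG,W)$ with $(gf)(x)=f(xg)$. Coinduction is right adjoint to restriction, which is exact, so it takes injectives to injectives, i.e. projectives to projectives. It satisfies the tensor identity
$$M\otimes\mathrm{Hom}_{kC}(kG,W)\;\cong\;\mathrm{Hom}_{kC}(kG,M\otimes W)\qquad (M\text{ a }kG\text{-module}).\tag{1.1}$$
To see this, define on $\mathrm{Hom}_k(kG,M\otimes W)=M\otimes \mathrm{Hom}_k(kG,W)$
$$(\Phi h)(x)=\sum(x_1\otimes1)h(x_2),\qquad(\Psi h)(x)=\sum(S(x_1)\otimes1)h(x_2).$$
They are mutually inverse, since $\sum S(x_1)x_2\otimes x_3=1\otimes x=\sum x_1S(x_2)\otimes x_3$. If $h(cx)=(1\otimes c)h(x)$ for $c\in kC$, then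
$$(\Phi h)(cx)=\sum(c_1x_1\otimes c_2)h(x_2)=c\cdot(\Phi h)(x).$$
If $h(cx)=c\cdot h(x)$ with diagonal action, then
$$(\Psi h)(cx)=\sum(S(x_1)S(c_1)c_2\otimes c_3)h(x_2)=(1\otimes c)(\Psi h)(x).$$
So $\Phi$ restricts to a bijection between the two sides of (1.1). It is $kG$-linear: $g(m\otimes f)=\sum g_1m\otimes g_2f$ is sent to $x\mapsto\sum x_1g_1m\otimes f(x_2g_2)$, and this is the value of $\Phi(m\otimes f)$ at $xg$.

**Proposition 1.2.** Let $k=\bar k$, let $C\ne1$ be a unipotent abelian subgroup scheme of $G$, and suppose $k$ is a direct summand of $B=\mathrm{Hom}_{kC}(kG,k)$. Then the kernel of $T(G)\to T(C)$ is finite, and $T(G)$ is finitely generated.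

*Proof.* By (ii), $T(C)$ is cyclic, generated by $[\Omega k]$. So it suffices to bound the kernel. Let $M$ be projective-free with $M{\downarrow_C}\cong k\oplus kC^s$. By (1.1) with $W=k$,
$$M\otimes B\cong\mathrm{Hom}_{kC}(kG,M)\cong B\oplus\mathrm{Hom}_{kC}(kG,kC)^s,$$
and the last summand is projective. As $k$ is a summand of $B$, $M$ is a summand of $M\otimes B$. By Krull–Schmidt the projective-free module $M$ is a summand of $B$, and $B$ has only finitely many summands up to isomorphism. $\square$

The hypothesis holds for a finite group $G$ with an abelian Sylow $p$-subgroup $C\ne1$. The map $k\to B$, $1\mapsto\varepsilon$, is split by $f\mapsto[G:C]^{-1}\sum_{g\in C\backslash G}f(g)$. This is well defined because $f(cg)=f(g)$, and $G$-invariant because right translation permutes the cosets.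

What changes in general? The proof used two things: a single subgroup $C$ whose coinduced module sees all of $G$, and the fact that it sees $G$ so well that $k$ splits off. Section 4 shows that the second can be weakened. Section 5 shows that the first fails badly.

## 2. The theorems and the cited tools

The problem is taken from Andrew J. Talian, "Endotrivial modules for the general linear Lie superalgebra", arXiv:1504.04059 (2015): for which finite group schemes is $T(G)$ finitely generated? The answer is: all of them.

**Theorem A.** If $kG$ is not semisimple, $T(G)$ is finitely generated.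

**Theorem B.** Let $kG$ be not semisimple.

1. The torsion subgroup of $T(G)$ is finite. If $k=\bar k$, then $\operatorname{rank}T(G)\le\sum_i\big(\#\pi_0(Z_i^{np})+\rho(Z_i)\big)$, where the $Z_i$ are the finitely many integral projective varieties constructed in Section 9, which parametrize unipotent abelian subgroup schemes $C_z$ of $G$. Here $\rho$ is the rank of the Néron–Severi group, and $Z_i^{np}$ is the closed set of closed points $z$ for which no $\Omega^n_{C_z}k$ with $n\ge1$ is stably $k$.
2. If $k\subset K$ are algebraically closed, $T(G)\to T(G_K)$ is an isomorphism.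
3. $T(G)$ is finite $\iff$ $[\Omega k]$ has finite order $\iff$ $H^*(G,k)$ has Krull dimension $1$.
4. If $k=\bar k$, $p$ is odd and $G=SL_{2(1)}$, the common kernel of all restrictions $T(G)\to T(C)$, $C\ne1$ a unipotent abelian subgroup scheme of $G$, is infinite.

For a field extension $K/k$ write $KG=K\otimes_kkG$ and $M_K=K\otimes_kM$. We cite the following.

**Cohomology** (Friedlander–Suslin). $H^*(G,k)$ is finitely generated, and $H^*(G,V)$ is a finitely generated $H^*(G,k)$-module for each $V$. In particular $H^*(G,k)$ is finite over a polynomial ring on homogeneous elements of positive degree, and the number of these elements is its Krull dimension.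

**π-points** (Friedlander–Pevtsova, *Π-supports for modules for finite group schemes*, Duke 2007). A *π-point* is a flat map $\alpha:K[t]/t^p\to KG$, $K/k$ a field extension, that factors through $KC$ for a unipotent abelian $C\subset G_K$. Two π-points $\alpha,\beta$ over $K,L$ are equivalent if, for every $M$, $\alpha^*(M_K)$ is free iff $\beta^*(M_L)$ is free. Let $\Pi(G)$ be the space of equivalence classes, and let
$$\Pi(G)_M=\{[\alpha]:\alpha^*(M_K)\text{ is not free}\},$$
the *support* of $M$. Then $\Pi(G)$ is homeomorphic to $\operatorname{Proj}H^\bullet(G,k)$, its closed sets are exactly the sets $\Pi(G)_M$, and $\Pi(G)_M=\emptyset$ iff $M$ is projective. In particular $\Pi(G)=\Pi(G)_k\ne\emptyset$. For example, let $kG=k[x,y]/(x^p,y^p)$ with $x,y$ primitive. For $(a,b)\in k^2$ nonzero, $t\mapsto ax+by$ is a π-point, since after a linear change of variables it is $t\mapsto x$. Over $K=k(u)$ there is also $t\mapsto x+uy$, for which no $K=k$ is available in this formula.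

**Tensor ideals** (Benson–Iyengar–Krause–Pevtsova, *Stratification for module categories of finite group schemes*, JAMS 2018). A *thick* subcategory of $\mathrm{stmod}(kG)$ is a full triangulated subcategory closed under summands. It is a *tensor ideal* if it is closed under $-\otimes V$ for all $V$. Thick tensor ideals correspond bijectively, via supports, to specialization closed subsets of $\Pi(G)$. In particular, if $\Pi(G)_B=\Pi(G)$, the thick tensor ideal generated by $B$ is all of $\mathrm{stmod}(kG)$.

**Picard schemes.** Let $Z$ be integral and projective over $k=\bar k$. Then $\mathrm{Pic}_{Z/k}$ is a scheme with a Poincaré sheaf, and its identity component $\mathrm{Pic}^0_{Z/k}$ is of finite type (FGA; Kleiman, *The Picard scheme*). Also $NS(Z)=\mathrm{Pic}(Z)/\mathrm{Pic}^0(Z)$ is finitely generated (SGA 6, XIII, Thm 5.1). For $Z=\mathbb P^1$, $\mathrm{Pic}^0(Z)=0$ and $NS(Z)=\mathbb Z$ via the degree.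

## 3. Passing to the algebraic closure

**Step 3.1 (non-semisimplicity survives field extension).** A module $W$ is projective iff $\mathrm{Ext}^1_{kG}(W,S)=0$ for all simple $S$, and Ext commutes with field extension. Hence if $W_K$ is projective, so is $W$. In particular $KG$ is not semisimple, since otherwise $K$ and hence $k$ would be projective.

**Step 3.2 ($T(G)\to T(G_K)$ is injective).** This lets us prove finite generation over $\bar k$ only. Embed $k$ in a projective (hence injective) module $Q$. A map $k\to M$ that factors through a projective extends to $Q$, so these maps form the image of $\mathrm{Hom}(Q,M)\to\mathrm{Hom}(k,M)$. It follows that $\underline{\mathrm{Hom}}(k,M)$ commutes with field extension. Suppose $M_K$ is stably isomorphic to $K$. Then $\underline{\mathrm{Hom}}(k,M)\otimes K\cong\underline{\mathrm{End}}(K)=K$, where the last equality holds because $K$ is not projective. Take $0\ne f\in\underline{\mathrm{Hom}}(k,M)$. Then $f_K$ is a nonzero element of a one-dimensional space that contains a stable isomorphism, so $f_K$ is a stable isomorphism. The cone of $f$, i.e. the cokernel of $k\to M\oplus Q$,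 becomes projective over $K$. By Step 3.1 it is projective over $k$, so $f$ is a stable isomorphism and $[M]=0$.

Subgroups of finitely generated abelian groups are finitely generated. So for Theorem A we may assume $k=\bar k$, and we do so from here through Section 11.

## 4. Modules of full support and bounds on socles

In Proposition 1.2 a summand relation bounded $M$. The two lemmas below bound $M$ when $B$ merely has full support. For a simple module $S$ let $Q_S$ be its injective hull, which is also projective.

**Lemma 4.1.** Let $W$ be projective-free. Then $\mathrm{Hom}(S,W)=\underline{\mathrm{Hom}}(S,W)$ for every simple $S$, and $\dim W\le\sum_S\dim\underline{\mathrm{Hom}}(S,W)\cdot\dim Q_S$.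

*Proof.* Suppose a nonzero map $S\to W$ factors as $S\to Q\to W$ with $Q$ projective. As $Q$ is injective, $S\to Q$ extends to $Q_S$, so $S\to W$ extends to a map $Q_S\to W$. This map is injective because it is injective on the socle $S$ of $Q_S$. Then the injective projective module $Q_S$ is a summand of $W$, a contradiction. So the two Hom spaces agree. As $k=\bar k$, $S$ occurs $\dim\mathrm{Hom}(S,W)$ times in the socle of $W$, and $W$ embeds in the injective hull of its socle. $\square$

**Lemma 4.2.** Let $\Pi(G)_B=\Pi(G)$ and $D=\bigoplus_{S'}B\otimes S'$, with $S'$ running over the simple modules. There is a finite multiset $J\subset\mathbb Z$ such that for all simple $S$, all modules $M$ and all $N\in\mathbb Z$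
$$\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}M)\le\sum_{j\in J}\dim\underline{\mathrm{Hom}}(S,\Omega^{-N-j}(D\otimes M)).\tag{4.1}$$

*Proof.* First, $k$ lies in the thick subcategory $\langle D\rangle$ generated by $D$. To see this, consider the class of $W$ with $W\otimes V\in\langle D\rangle$ for all $V$. It is a thick tensor ideal. It contains $B$, because $V$ is filtered by simple modules and so $B\otimes V$ is built from the $B\otimes S'$ by cones. By Benson–Iyengar–Krause–Pevtsova it contains $k$, and therefore $k=k\otimes k\in\langle D\rangle$.

Now consider the class of $W$ for which there is a finite multiset $J_W$ with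
$$\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}(W\otimes M))\le\sum_{j\in J_W}\dim\underline{\mathrm{Hom}}(S,\Omega^{-N-j}(D\otimes M))\quad\text{for all }S,M,N.$$
It contains $D$ with $J_D=\{0\}$. It is closed under summands, and under shifts with $J_{\Omega^rW}=J_W-r$. If $W\to W'\to W''\to\Omega^{-1}W$ is a triangle with $W,W'$ in the class, then tensoring with $M$ and the long exact sequence show that $J_{W''}=J_{W'}\sqcup(J_W+1)$ works for $W''$. So the class contains $\langle D\rangle$, and in particular $k$. $\square$

**Proposition 4.3.** Let $C_1,\dots,C_r\ne1$ be unipotent abelian subgroup schemes of $G$ such that $B=\bigoplus_iB_i$, $B_i=\mathrm{Hom}_{kC_i}(kG,k)$, has full support. Then the common kernel of the restrictions $T(G)\to T(C_i)$ is finite.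

*Proof.* Let $M$ be projective-free with $M{\downarrow_{C_i}}\cong k\oplus\text{free}$ for all $i$. For any $V$ and $m\ge1$, (1.1) and adjunction give
$$\mathrm{Ext}^m_{kG}(V,M\otimes B_i)\cong\mathrm{Ext}^m_{kC_i}(V,M)\cong\mathrm{Ext}^m_{kC_i}(V,k),$$
because free modules are injective. The right side does not depend on $M$. Choose $N\ge 1$ with $N+j\ge1$ for all $j\in J$. In (4.1) the terms on the right are sums of $\dim\mathrm{Ext}^{N+j}_{kG}(S,B_i\otimes S'\otimes M)=\dim\mathrm{Ext}^{N+j}_{kG}(S'^*\otimes S,M\otimes B_i)$. So $\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}M)$ is at most a constant independent of $M$. By Lemma 4.1 the projective-free endotrivial module $W=\Omega^{-N}M$ has bounded dimension. By (iii) there are finitely many such $W$, hence finitely many $M\cong\Omega^NW$. $\square$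

For a finite group this already suffices. A Hopf subalgebra of $KG$ is spanned by a subgroup, so every π-point factors through $KA$ for an abelian $p$-subgroup $A\neq 1$ of $G$. The trivial module is a $KA$-summand of $\mathrm{Hom}_{KA}(KG,K)$, via $1\mapsto\varepsilon$ and $f\mapsto f(1)$. The element $\alpha(t)$ is nilpotent in a local algebra, so it acts as $0$ on this summand. Hence the sum over all $A\ne1$ of the modules $\mathrm{Hom}_{kA}(kG,k)$ has full support.

For a general $G$ the natural next move is to restrict to all unipotent abelian subgroup schemes at once and hope that the common kernel is finite.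

## 5. Restriction to all subgroups of $SL_{2(1)}$

The hope fails, and this is Theorem B(4). Let $p$ be odd and $G=SL_{2(1)}$. Subgroup schemes of $G$ correspond to restricted subalgebras of $\mathfrak{sl}_2$, where $x^{[p]}$ is the matrix $p$-th power.

**Step 5.1 (listing the subgroups).** Let $C\ne1$ be unipotent abelian, with restricted subalgebra $\mathfrak h\neq 0$. A nonzero $x\in\mathfrak{sl}_2$ is not a scalar matrix, as $p$ is odd. So its commutant among $2\times2$ matrices is spanned by $1$ and $x$, and since $\operatorname{tr}(a+bx)=2a$, its centralizer in $\mathfrak{sl}_2$ is the line $kx$. As $\mathfrak h$ is abelian, $\mathfrak h=kx$, and $x^{[p]}=\lambda x$. Then $kC=k[X]/(X^p-\lambda X)$, which is local only if $\lambda=0$, i.e. only if $x$ is nilpotent. Conversely, a nonzero nilpotent $x$ has $x^2=0$, so $x^{[p]}=0$ and $kC=k[x]/x^p$.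

**Step 5.2 (a large common kernel).** By Example 1.1, $\Omega^2k\cong k$ over every such $kC$. So $\Omega^{2n}_Gk$ restricts stably to $k$ on every $C$, for all $n$.

**Step 5.3 ($[\Omega k]$ has infinite order).** If $\Omega^ek$ were stably $k$ with $e\ge1$, then $\dim H^n(G,k)$, $n\ge1$, would be periodic, hence bounded. But $H^*(G,k)$ has Krull dimension $\dim\{x\in\mathfrak{sl}_2:x^{[p]}=0\}=2$ (Friedlander–Parshall; Suslin–Friedlander–Bendel). So it contains a polynomial ring on two homogeneous elements, which we may raise to powers of a common degree $E$. Then $\dim H^{nE}(G,k)\ge n+1$, a contradiction. Thus the common kernel contains the infinite group generated by $[\Omega^2k]$, which proves Theorem B(4). $\square$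

By Proposition 4.3, no finite set of subgroups of $SL_{2(1)}$ has coinduced modules whose sum has full support. Taking the infinitely many $C$ together does not help either, since the kernel is infinite.

What information did restriction lose? On the line $kx$ the isomorphism $\Omega^2k\cong k$ of Example 1.1 depends on the choice of $x$. Without choices, the kernel of the map $kx\otimes kC\to kC$, $x\otimes b\mapsto xb$, is $kx\otimes kx^{p-1}\cong(kx)^{\otimes p}$. As $kx$ varies over the conic of nilpotent lines, these one-dimensional spaces form a line bundle, and it need not be trivial. So we must let the subgroups vary in projective families and record, besides the type $n$ of $M{\downarrow_C}\cong\Omega^nk\oplus\text{free}$, a line bundle. The group of line bundles is finitely generated modulo $\mathrm{Pic}^0$, and $\mathrm{Pic}^0$ is bounded in the sense of algebraic geometry. These two facts replace the finite list of subgroups.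

## 6. Projective families of unipotent abelian subgroups

For $\ell\ge2$ let $Y_\ell\subset\mathrm{Gr}(\ell,kG)$ be the subscheme of rank-$\ell$ subbundles $\mathcal B\subset kG\otimes\mathcal O$ with
$$1\in\mathcal B,\quad\mathcal B\mathcal B\subset\mathcal B,\quad S(\mathcal B)\subset\mathcal B,\quad\Delta(\mathcal B)\subset\mathcal B\otimes\mathcal B,\quad[\mathcal B,\mathcal B]=0,\quad I^\ell=0,$$
where $I=\ker(\varepsilon:\mathcal B\to\mathcal O)$ is a subbundle because $1\in\mathcal B$. Each condition says that a map of vector bundles vanishes; for instance the fourth concerns $\mathcal B\to(kG\otimes kG\otimes\mathcal O)/(\mathcal B\otimes\mathcal B)$. So $Y_\ell$ is closed in the Grassmannian, hence projective over $k$. Its $K$-points are the unipotent abelian subgroup schemes of order $\ell$ of $G_K$. The nilpotency condition is what makes "unipotent" a closed condition, and projectivity is what makes the finiteness theorems of Section 2 available.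

Let $Z$ be an integral projective $k$-scheme with a morphism $Z\to Y_\ell$. In the proof $Z$ will be a closed subscheme. Write $\mathcal O=\mathcal O_Z$, and let $\mathcal B\subset kG\otimes\mathcal O$ be the pulled-back sheaf of commutative Hopf algebras. Its fibre at $z\in Z(k)$ is $kC_z$. Sheaf Ext groups over $\mathcal B$ are computed on affine opens $U$ over the noetherian ring $\mathcal B(U)$.

**Example 6.1.** Let $p$ be odd, $G=SL_{2(1)}$, and let $Q\subset\mathbb P(\mathfrak{sl}_2)=\mathbb P^2$ be the smooth conic $\det x=0$ of nilpotent lines. Let $\mathcal N\subset\mathfrak{sl}_2\otimes\mathcal O_Q$ be the tautological line subbundle, the restriction of $\mathcal O_{\mathbb P^2}(-1)$. It has degree $-2$ on $Q\cong\mathbb P^1$. If $x$ is a local generator of $\mathcal N$, then $x^p=0$ in $kG\otimes\mathcal O_Q$, because this holds at every closed point and $Q$ is reduced. By Poincaré–Birkhoff–Witt $1,x,\dots,x^{p-1}$ are independent at every point. So $\mathcal B=\bigoplus_{i=0}^{p-1}\mathcal N^{\otimes i}$, locally with basis $1,x,\dots,x^{p-1}$, is a subbundle satisfying all the conditions, and it defines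 $Q\to Y_p$.

**Step 6.2 ($kG\otimes\mathcal O$ is locally free over $\mathcal B$).** This allows coinduction in families. By Nichols–Zoeller choose a $kC_z$-basis $g_1,\dots,g_m\in kG$ of $kG$. The map $\mathcal B^m\to kG\otimes\mathcal O$, $(b_j)\mapsto\sum b_jg_j$, is a map of bundles of equal rank that is an isomorphism at $z$, hence near $z$. So for a coherent $\mathcal B$-module $\mathcal W$ the sheaf
$$\mathrm{coind}(\mathcal W)=\mathcal Hom_{\mathcal B}(kG\otimes\mathcal O,\mathcal W),\qquad(gf)(x)=f(xg),$$
is locally isomorphic to $\mathcal W^m$ over $\mathcal O$, and its formation commutes with base change.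

**Step 6.3 ($\mathcal B$ is relatively self-injective).** Let $\mathcal B^\vee=\mathcal Hom_{\mathcal O}(\mathcal B,\mathcal O)$. Locally $\mathcal B\cong\mathcal B^\vee$ as $\mathcal B$-modules: by Larson–Sweedler $(kC_z)^*\cong kC_z$. Lift a generator of $(kC_z)^*$ to a local section $\phi$ of $\mathcal B^\vee$. Then $b\mapsto b\phi$ is an isomorphism at $z$, hence near $z$. Consequently
$$\mathcal Ext^b_{\mathcal B}(\mathcal W,\mathcal B)=0\qquad(b\ge1,\ \mathcal W\text{ locally free over }\mathcal O).\tag{6.1}$$
Indeed, let $Q_\bullet\to\mathcal W$ be a resolution by finitely generated projective $\mathcal B$-modules over a small affine open. Then $\mathcal Hom_{\mathcal B}(Q_\bullet,\mathcal B^\vee)=\mathcal Hom_{\mathcal O}(Q_\bullet,\mathcal O)$, and this is exact in positive degrees since $Q_\bullet\to\mathcal W$ is $\mathcal O$-split.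

**Step 6.4 (the socle of $\mathcal B$).** For a $\mathcal B$-module $\mathcal W$ let $\mathcal W^I=\mathcal Hom_{\mathcal B}(\mathcal O,\mathcal W)$ be the subsheaf killed by $I$, where $\mathcal O=\mathcal B/I$. Put $\Lambda=\mathcal B^I$. Locally $\Lambda\cong(\mathcal B^\vee)^I=\mathcal Hom_{\mathcal O}(\mathcal O,\mathcal O)=\mathcal O$, so $\Lambda$ is a line bundle. Since $\mathcal B=\mathcal O+I$, we have $\Lambda\mathcal B=\Lambda$. Moreover
$$\varepsilon(\Lambda)=0.\tag{6.2}$$
For suppose $\varepsilon(\lambda(z))\ne0$ for a local section $\lambda$ of $\Lambda$ and a closed point $z$. Then $\lambda(z)$ is a unit of the local algebra $kC_z$ killed by $I_z$, so $I_z=0$, contradicting $\ell\ge2$. Thus $\varepsilon(\lambda)$ vanishes at all closed points, and $Z$ is reduced. In Example 6.1, $\Lambda=\mathcal N^{\otimes(p-1)}$.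

**Step 6.5 (tensor identity in families).** For a $kG$-module $M$ put $\mathcal M=M\otimes_k\mathcal O$. Then
$$M\otimes\mathrm{coind}(\mathcal W)\cong\mathrm{coind}(\mathcal M\otimes_{\mathcal O}\mathcal W)\tag{6.3}$$
as sheaves of $kG$-modules. Use $\Phi$ and $\Psi$ of Section 1 on $\mathcal Hom_{\mathcal O}(kG\otimes\mathcal O,\mathcal M\otimes\mathcal W)=M\otimes\mathcal Hom_{\mathcal O}(kG\otimes\mathcal O,\mathcal W)$. For local sections $c$ of $\mathcal B$, as $\Delta(c)\in\mathcal B\otimes\mathcal B$, the condition $h(cx)=(1\otimes c)h(x)$ gives $(\Phi h)(cx)=\sum(c_1x_1\otimes c_2)h(x_2)=c\cdot(\Phi h)(x)$. The condition $h(cx)=c\cdot h(x)$ gives $(\Psi h)(cx)=\sum(S(x_1)S(c_1)c_2\otimes c_3)h(x_2)=(1\otimes c)(\Psi h)(x)$. The verifications that $\Phi$ and $\Psi$ are inverse and that $\Phi$ is $kG$-linear do not involve $\mathcal B$ and are those of Section 1.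

**Step 6.6 (openness of types).** For $M$ endotrivial and $n\in\mathbb Z$ let
$$Z(M,n)=\{z\in Z(k):M{\downarrow_{C_z}}\cong\Omega^n(k)\oplus\text{free}\}.$$
This set is open in $Z(k)$. Since $\Omega_G^{-n}(k)$ restricts to $\Omega^{-n}_{C_z}(k)\oplus\text{free}$, we may replace $M$ by $M\otimes\Omega_G^{-n}(k)$ and assume $n=0$. Let $z\in Z(M,0)$, and let $m_1,\dots,m_s\in M$ be a $kC_z$-basis of the free summand. The map
$$\mathcal B^s\to\mathcal M,\qquad(b_j)\mapsto\sum b_jm_j,\tag{6.4}$$
is injective on the fibre at $z$, hence on the fibres at all $z'$ near $z$. There $kC_{z'}^s$ is injective as a module, hence a summand of $M{\downarrow_{C_{z'}}}$, with a one-dimensional complement. This complement is trivial because $C_{z'}$ is unipotent. So $z'\in Z(M,0)$.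

**Step 6.7 (local triviality).** If $z\in Z(M,0)$, then on some affine neighborhood $U$ of $z$
$$\mathcal M|_U\cong\mathcal O_U\oplus\mathcal B_U^s\quad\text{as }\mathcal B\text{-modules}.\tag{6.5}$$
This upgrades the pointwise statement to a statement over $U$. Near $z$, (6.4) is fibrewise injective, so there is an exact sequence $0\to\mathcal B^s\to\mathcal M\to\mathcal L\to0$ with $\mathcal L$ a line bundle. $\mathcal B$ acts on $\mathcal L$ through an algebra map $\mathcal B\to\mathcal O_U$. Since $I$ is nilpotent and $\mathcal O_U$ is reduced, $I$ acts by $0$. Shrink $U$ so that $\mathcal L\cong\mathcal O_U$. The sequence splits since $\mathrm{Ext}^1_{\mathcal B(U)}(\mathcal O(U),\mathcal B(U))=0$ by (6.1).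

## 7. Types along a family

The first invariant of $M$ along $Z$ records which $\Omega^n$ occurs at each point. The difficulty is that $n$ is determined only modulo a period that may jump.

**Step 7.1 (the periods stratify $Z$ finitely).** For $z\in Z(k)$ write $\{n:\Omega^n_{C_z}k\text{ is stably }k\}=d_z\mathbb Z$ with $d_z\ge0$. By Step 6.6, for each $n\ge1$ the set $U_n=Z(\Omega^n_Gk,0)=\{z:d_z\mid n\}$ is open. By quasi-compactness $\bigcup_{n\ge1}U_n$ is a finite union $U_{n_1}\cup\dots\cup U_{n_q}$, so $d_z$ takes only finitely many values. Put $S_d=\{z:d_z=d\}$. For $d\ge1$,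
$$S_d=U_d\smallsetminus\bigcup_{e\mid d,\,e<d}U_e$$
is locally closed, and $Z^{np}:=S_0$ is closed. Each $S_d$ is noetherian, so it has finitely many connected components.

**Step 7.2 (the type homomorphism).** Let $M$ be endotrivial. By (ii) each $z\in Z(k)$ lies in some $Z(M,n)$. For $z\in S_d$ the class of $n$ in $\mathbb Z/d$ is unique, and by Step 6.6 it is locally constant on $S_d$. Since $\Omega^nk\otimes\Omega^{n'}k\cong\Omega^{n+n'}k\oplus\text{projective}$, we get a homomorphism
$$\tau_Z:T(G)\to\prod_d(\mathbb Z/d)^{\pi_0(S_d)}\tag{7.1}$$
with finitely generated target; only finitely many $d$ occur. If $\tau_Z(M)=0$, then $M{\downarrow_{C_z}}\cong k\oplus\text{free}$ for all $z\in Z(k)$, and (6.5) holds near every point of $Z$.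

## 8. A line bundle attached to an endotrivial module

We now extract from $\mathcal M$ the factor $\mathcal O_U$ of (6.5) in a way that glues. For a $\mathcal B$-module $\mathcal W$ note that $\Lambda\mathcal W\subset\mathcal W^I$, since $I\Lambda=0$, and put
$$L(\mathcal W)=\mathcal W^I/\Lambda\mathcal W.$$
This is an additive functor of $\mathcal W$. We have $L(\mathcal B)=\Lambda/\Lambda\mathcal B=0$, so $L(\mathcal P)=0$ whenever $\mathcal P$ is locally a $\mathcal B$-summand of some $\mathcal B^r$. By (6.2), $L(\mathcal O)=\mathcal O/\varepsilon(\Lambda)\mathcal O=\mathcal O$. A $\mathcal B$-linear map that locally factors through such a $\mathcal P$ induces $0$ on $L$.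

**Step 8.1 ($L_Z(M):=L(\mathcal M)$ is a line bundle when $\tau_Z(M)=0$).** If $\mathcal M|_U\cong\mathcal O\oplus\mathcal B^s$, then $\mathcal M^I=\mathcal O\oplus\Lambda^s$ and $\Lambda\mathcal M=0\oplus\Lambda^s$. So $L_Z(M)|_U\cong\mathcal O_U$, generated by the class of $(1,0)$.

**Step 8.2 (dependence on the stable class only).** Let $P$ be a projective $kG$-module. By Step 6.2, $P\otimes\mathcal O$ is locally a $\mathcal B$-summand of some $\mathcal B^r$, so $L(P\otimes\mathcal O)=0$ and $L_Z(M\oplus P)=L_Z(M)$.

**Step 8.3 (multiplicativity).** This makes $L_Z$ a homomorphism. The map $\mathcal M^I\otimes\mathcal N^I\to(\mathcal M\otimes\mathcal N)^I$ is well defined because $b(m\otimes n)=\sum\varepsilon(b_1)\varepsilon(b_2)\,m\otimes n=\varepsilon(b)\,m\otimes n$. For a local section $\lambda m$ of $\Lambda\mathcal M$ and $n\in\mathcal N^I$,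
$$\lambda(m\otimes n)=\sum\lambda_1m\otimes\lambda_2n=\lambda m\otimes n,$$
because $\lambda_2n=\varepsilon(\lambda_2)n$. So $\Lambda\mathcal M\otimes\mathcal N^I$ maps into $\Lambda(\mathcal M\otimes\mathcal N)$, and symmetrically for the other factor. We obtain $L_Z(M)\otimes L_Z(N)\to L_Z(M\otimes N)$. Locally
$$\mathcal M\otimes\mathcal N\cong(\mathcal O\oplus\mathcal B^s)\otimes(\mathcal O\oplus\mathcal B^t)=\mathcal O\oplus\mathcal W,\qquad \mathcal W=\mathcal B^s\oplus\mathcal B^t\oplus(\mathcal B\otimes\mathcal B)^{st}.$$
Here $\mathcal W$ is locally free over $\mathcal B$: the map $b\otimes b'\mapsto\sum b_1\otimes b_2b'$ is an isomorphism from $\mathcal B\otimes\mathcal B$ with action on the first factor to $\mathcal B\otimes\mathcal B$ with diagonal action, with inverse $b\otimes b'\mapsto\sum b_1\otimes S(b_2)b'$. So $L(\mathcal M\otimes\mathcal N)=\mathcal O$ locally, local generators go to local generators, and the map is an isomorphism. Hence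
$$L_Z:\ker\tau_Z\to\mathrm{Pic}(Z)\tag{8.1}$$
is a homomorphism.

**Example 8.4.** Take the conic $Q$ of Example 6.1 and $M=\Omega^2_Gk$. By Section 5, $\tau_Q(M)=0$. We claim $L_Q(M)\cong\mathcal N^{\otimes p}$, of degree $-2p$. Over $Q$ there is an exact sequence of $\mathcal B$-modules
$$0\to\mathcal N^{\otimes p}\to\mathcal N\otimes\mathcal B\to\mathcal B\to\mathcal O\to0,$$
where $I$ acts as zero on $\mathcal N^{\otimes p}=\mathcal N\otimes\mathcal N^{\otimes(p-1)}$. Let $0\to M\to P_1\to P_0\to k\to0$ be exact with $P_0,P_1$ projective. On small affine opens the $P_j\otimes\mathcal O$ are projective over $\mathcal B$, so the identity of $\mathcal O$ lifts to maps $f_0:P_0\otimes\mathcal O\to\mathcal B$ and $f_1:P_1\otimes\mathcal O\to\mathcal N\otimes\mathcal B$, which restrict to a $\mathcal B$-linear map $f:\mathcal M\to\mathcal N^{\otimes p}$. For a second lift $f'$, we can write $f_0-f_0'=\partial h$ with $h:P_0\otimes\mathcal O\to\mathcal N\otimes\mathcal B$, where $\partial$ is the multiplication map. Then $f_1-f_1'-h\partial$ maps $P_1\otimes\mathcal O$ to $\mathcal N^{\otimes p}$, and its restriction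 to $\mathcal M$ is $f-f'$. So $f-f'$ factors through $P_1\otimes\mathcal O$, and $L(f)=L(f')$. Therefore the local maps glue to $L(\mathcal M)\to L(\mathcal N^{\otimes p})=\mathcal N^{\otimes p}$. The sheaves $\mathcal B$ and $\mathcal N\otimes\mathcal B$ are also locally projective. So there are local lifts in the other direction, and by the same argument they induce the inverse on $L$.

So $L_Q(\Omega^{2n}_Gk)$ has degree $-2pn$. The classes $n[\Omega^2k]$, which no restriction to a single subgroup can see, are separated by the degree of the line bundle.

## 9. A module of full support made from global sections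

A generic π-point is defined only over a large field $K$, and the module coinduced from its subgroup is a $KG$-module, infinite-dimensional over $k$ in general. We replace it by the global sections of the bundle $\mathrm{coind}(\mathcal O)$ over the family in which the subgroup is the generic member.

**Step 9.1 (choice of the families).** $\Pi(G)\cong\operatorname{Proj}H^\bullet(G,k)$ is noetherian. Let $\eta_1,\dots,\eta_q$ be the generic points of its irreducible components. Represent $\eta_i$ by a π-point $\alpha_i:K_i[t]/t^p\to K_iC_i\subset K_iG$ with $C_i$ unipotent abelian of order $\ell_i$. As $\alpha_i$ is flat, $\alpha_i(t)$ is nonzero. It is nilpotent, so $\ell_i\ge2$. The subgroup $C_i$ is a $K_i$-point of $Y_{\ell_i}$. Let $Z_i$ be the closure of its image point, with reduced structure. This is an integral projective $k$-variety, and the $K_i$-point factors through some $y_i\in Z_i(K_i)$ lying over the generic point of $Z_i$. Let $\mathcal O(1)$ be ample on $Z_i$, let $\mathcal B_i$ be the tautological algebra, and put $\mathcal I_i=\mathrm{coind}(\mathcal O_{Z_i})$, a vector bundle with $kG$-action.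 For $SL_{2(1)}$ the nontrivial unipotent abelian subgroups are parametrized by the conic $Q$; for a finite group all $Z_i$ are points.

**Lemma 9.2.** For $n\gg0$, $\alpha_i^*\big(\Gamma(Z_i,\mathcal I_i(n))_{K_i}\big)$ is not free over $K_i[t]/t^p$.

*Proof.* Drop the index $i$. Let $t$ act on the vector bundle $\mathcal I_K$ on $Z_K$ through $\alpha(t)\in KG$. Freeness is measured by the coherent sheaves
$$\mathcal H_0=\ker t/\operatorname{im}t^{p-1},\qquad\mathcal H_1=\ker t^{p-1}/\operatorname{im}t.$$

**Step 9.3 (one of $\mathcal H_0,\mathcal H_1$ is nonzero at the $K$-rational point $y$ of $Z_K$).** Since $k=\bar k$, $Z$ is smooth at its generic point, so $Z_K$ is smooth at $y$ and $R=\mathcal O_{Z_K,y}$ is regular. Suppose both stalks vanish, and let $J=\mathcal I_{K,y}$, a free $R$-module of finite rank. Put $A_0=tJ=\ker t^{p-1}$ and $A_1=t^{p-1}J=\ker t$. There are exact sequences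
$$0\to A_1\to J\xrightarrow{t}A_0\to0,\qquad0\to A_0\to J\xrightarrow{t^{p-1}}A_1\to0.$$
So $A_0$ and $A_1$ are syzygies of arbitrarily high order of finitely generated modules. As $R$ has finite global dimension, both are free. Hence both sequences split and stay exact on tensoring with the residue field $K$, so on the fibre $J_y=J\otimes_RK$ we still have $\ker t=\operatorname{im}t^{p-1}$. By Step 6.2, $J_y=\mathrm{Hom}_{KC}(KG,K)$. The maps $K\to J_y$, $1\mapsto\varepsilon$, and $J_y\to K$, $f\mapsto f(1)$, are $KC$-linear (for the second, $(cf)(1)=f(c)=\varepsilon(c)f(1)$), with composite the identity. So $K$ is a $KC$-summand of $J_y$. The nilpotent element $\alpha(t)$ lies in the augmentation ideal of the local algebra $KC$, so it acts as $0$ on this summand. There $\ker t=K$ while $\operatorname{im}t^{p-1}=0$, a contradiction.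

**Step 9.4 (from stalks to global sections).** For $n\gg0$ the twists by $n$ of $\ker t$, $\ker t^{p-1}$, $\operatorname{im}t$, $\operatorname{im}t^{p-1}$ have vanishing $H^1$ on $Z_K$, and $\mathcal H_0(n),\mathcal H_1(n)$ are globally generated. From $0\to\ker t^{p-1}(n)\to\mathcal I_K(n)\to\operatorname{im}t^{p-1}(n)\to0$ we see that the image of $t^{p-1}$ on $\Gamma(Z_K,\mathcal I_K(n))$ is $\Gamma(\operatorname{im}t^{p-1}(n))$, and likewise for $t$. Then $0\to\operatorname{im}t^{p-1}(n)\to\ker t(n)\to\mathcal H_0(n)\to0$ shows that $\ker t/\operatorname{im}t^{p-1}$ on global sections is $\Gamma(Z_K,\mathcal H_0(n))$. In the same way $\ker t^{p-1}/\operatorname{im}t$ is $\Gamma(Z_K,\mathcal H_1(n))$. One of these is nonzero by Step 9.3 and global generation, whereas both would vanish for a free module. Finally $\Gamma(Z_K,\mathcal I_K(n))=\Gamma(Z,\mathcal I(n))_K$ by flat base change. $\square$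

**Step 9.5 (the module $B$).** Fix $n$ such that for all $i$ the conclusion of Lemma 9.2 holds and $H^a(Z_i,\mathcal I_i(n))=0$ for $a>0$. Put
$$B_i=\Gamma(Z_i,\mathcal I_i(n)),\qquad B=\bigoplus_iB_i.$$
$\Pi(G)_B$ is closed and contains every $\eta_i$, so $\Pi(G)_B=\Pi(G)$, and Lemma 4.2 applies to $B$. Fix the resulting multiset $J$.

## 10. The spectral sequence for $\mathrm{Ext}_{kG}(V,M\otimes B_i)$

In Proposition 4.3, $\mathrm{Ext}_{kG}^m(V,M\otimes B_i)$ did not depend on $M$ at all. For a family it will depend on $M$ only through the line bundle $L_{Z_i}(M)$, up to a spectral sequence. Let $\tau_{Z_i}(M)=0$, let $V$ be a $kG$-module and $P_\bullet\to V$ a resolution by finitely generated projective $kG$-modules. Write $Z=Z_i$, and drop $i$ from the other notation except $B_i$.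

**Step 10.1 (Ext as hypercohomology).** Let $E=M\otimes\mathcal I(n)$. Then $H^a(Z,E)=0$ for $a>0$ and $\Gamma(Z,E)=M\otimes B_i$. The coherent sheaves $\mathcal K^b=\mathcal Hom_{kG}(P_b,E)$, $b\ge0$, are summands of finite sums of copies of $E$, so they are $\Gamma$-acyclic. Also $\Gamma(Z,\mathcal K^b)=\mathrm{Hom}_{kG}(P_b,M\otimes B_i)$. Hence $\mathbb H^m(Z,\mathcal K^\bullet)=\mathrm{Ext}^m_{kG}(V,M\otimes B_i)$, and there is a convergent first-quadrant spectral sequence
$$H^a(Z,\mathcal H^b(\mathcal K^\bullet))\Rightarrow\mathrm{Ext}^{a+b}_{kG}(V,M\otimes B_i).\tag{10.1}$$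

**Step 10.2 (the cohomology sheaves).** By (6.3) with $\mathcal W=\mathcal O$, $E\cong\mathrm{coind}(\mathcal M)(n)$. The adjunction $\varphi\mapsto(x\mapsto\varphi(x)(1))$, with inverse $\psi\mapsto(x\mapsto(g\mapsto\psi(gx)))$, gives $\mathcal K^b\cong\mathcal Hom_{\mathcal B}(P_b\otimes\mathcal O,\mathcal M)(n)$. By Step 6.2, $P_\bullet\otimes\mathcal O$ is a resolution of $V\otimes\mathcal O$ by locally projective $\mathcal B$-modules. So
$$\mathcal H^b(\mathcal K^\bullet)=\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal M)(n).$$

**Step 10.3 (isolating $M$).** We show that for $b\ge1$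
$$\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal M)\cong L_Z(M)\otimes\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal O).\tag{10.2}$$
Composition with sections of $\mathcal M^I=\mathcal Hom_{\mathcal B}(\mathcal O,\mathcal M)$ gives an $\mathcal O$-linear map
$$\mathcal M^I\otimes\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal O)\to\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal M).$$
A section $\lambda m$ of $\Lambda\mathcal M$ factors as $\mathcal O\xrightarrow{\lambda}\mathcal B\xrightarrow{\cdot m}\mathcal M$, so it acts through $\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal B)$, which is $0$ by (6.1). As $\otimes$ is right exact, the map factors through $L_Z(M)\otimes\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal O)$. Where $\mathcal M\cong\mathcal O\oplus\mathcal B^s$, the resulting map is the inclusion of $\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal O)$ into $\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal O)\oplus\mathcal Ext^b_{\mathcal B}(V\otimes\mathcal O,\mathcal B)^s$, whose second summand vanishes. So it is an isomorphism. (Such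 opens cover $Z$, by Step 7.2.)

**Step 10.4 (the estimate).** Put $\mathcal F^i_{V,b}=\mathcal Ext^b_{\mathcal B_i}(V\otimes\mathcal O,\mathcal O)(n)$, a coherent sheaf on $Z_i$ independent of $M$. If $m>\dim Z_i$, then all terms of (10.1) with $a+b=m$ and $a\le\dim Z_i$ have $b\ge1$, so (10.2) gives
$$\dim\mathrm{Ext}^m_{kG}(V,M\otimes B_i)\le\sum_{a=0}^{\dim Z_i}h^a\big(Z_i,\,L_{Z_i}(M)\otimes\mathcal F^i_{V,m-a}\big).\tag{10.3}$$

## 11. Proof of Theorem A and of Theorem B(1)

**Step 11.1 (two finitely generated layers).** Let $T''=\bigcap_i\ker\tau_{Z_i}$, and let $T'''$ be the kernel of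
$$T''\to\prod_iNS(Z_i),\qquad M\mapsto(L_{Z_i}(M))_i.$$
By (7.1), (8.1) and the finite generation of $NS(Z_i)$, both $T(G)/T''$ and $T''/T'''$ embed in finitely generated abelian groups, so they are finitely generated. It remains to show that $T'''$ is finite.

**Step 11.2 (boundedness over $\mathrm{Pic}^0$).** For a fixed coherent $\mathcal F$ on $Z_i$, $h^a(Z_i,\mathcal F\otimes L)$ is bounded for $L\in\mathrm{Pic}^0(Z_i)$. Indeed, the pullback of $\mathcal F$ to $Z_i\times\mathrm{Pic}^0_{Z_i/k}$ is flat over $\mathrm{Pic}^0_{Z_i/k}$, and so is its tensor product with the Poincaré line bundle. By semicontinuity, $h^a$ of the fibres is an upper semicontinuous function on the noetherian scheme $\mathrm{Pic}^0_{Z_i/k}$. The open sets $\{h^a<c\}$ increase with $c$ and cover it, so $h^a$ is bounded.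

**Step 11.3 (bounding the stable socle).** Let $[M]\in T'''$ with $M$ projective-free. So $L_{Z_i}(M)\in\mathrm{Pic}^0(Z_i)$ for all $i$. Fix $N\ge1$, independent of $M$, with $N+j>\max_i\dim Z_i$ and $N+j\ge1$ for all $j\in J$. By (4.1) with $D=\bigoplus_{S'}B\otimes S'$, and moving $S'$ to the other side,
$$\dim\underline{\mathrm{Hom}}(S,\Omega^{-N}M)\le\sum_{j\in J}\sum_{S'}\sum_i\dim\mathrm{Ext}^{N+j}_{kG}(S'^*\otimes S,\,M\otimes B_i).$$
Apply (10.3) to the finitely many $V=S'^*\otimes S$ and the finitely many degrees $m=N+j$. Only finitely many sheaves $\mathcal F^i_{V,m-a}$ occur. By Step 11.2 the right side is at most a constant $c$ independent of $M$ and $S$.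

**Step 11.4 (finiteness of $T'''$).** The module $W=\Omega^{-N}M$ is projective-free. It is endotrivial, because $W\otimes W^*$ is stably isomorphic to $M\otimes M^*$, hence to $k$. By Lemma 4.1, $\dim W\le c\sum_S\dim Q_S$. By (iii) there are finitely many such $W$ up to isomorphism, hence finitely many $M\cong\Omega^NW$. So $T'''$ is finite, and $T(G)$ is finitely generated. With Section 3 this proves Theorem A for every $k$. $\blacksquare$

**Proof of Theorem B(1).** The torsion subgroup of a finitely generated abelian group is finite. Let $k=\bar k$. In the targets (7.1) of the $\tau_{Z_i}$ only the factors with $d=0$ contribute to the rank, and these are indexed by $\pi_0(Z_i^{np})$. So $T(G)/T''$ has rank at most $\sum_i\#\pi_0(Z_i^{np})$. The group $T''/T'''$ has rank at most $\sum_i\rho(Z_i)$, and $T'''$ is finite. Adding the ranks gives the bound. $\blacksquare$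

## 12. Invariance under algebraically closed extensions: Theorem B(2)

Let $k\subset K$ be algebraically closed. Injectivity is Step 3.2. For surjectivity, the plan is to spread an endotrivial $KG$-module $M$ out over a finitely generated ring, specialize it to $k$, and show that the specialization gives the same class.

**Step 12.1 (spreading out and specializing).** Let $\mathrm{End}_K(M)\cong K\oplus P$. Since $k=\bar k$, $kG/\mathrm{rad}$ is split, so every projective $KG$-module is $(P_0)_K$ for a projective $kG$-module $P_0$. Write $P=(P_0)_K$. The matrices giving the action of a $k$-basis of $kG$ on $M$, together with the isomorphism $\mathrm{End}_K(M)\cong K\oplus(P_0)_K$ and its inverse, involve finitely many elements of $K$. So there are a finitely generated $k$-subalgebra $R\subset K$ and an $RG$-module $M_R$, free over $R$, with $M_R\otimes_RK=M$ and $\mathrm{End}_R(M_R)\cong R\oplus(P_0\otimes R)$ as $RG$-modules. Choose a $k$-point $w$ of $\operatorname{Spec}R$. Then $M_w=M_R\otimes_Rk$ satisfies $M_w\otimes M_w^*\cong k\oplus P_0$, so $M_w$ is endotrivial over $k$.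

**Step 12.2 (comparing $M$ with $(M_w)_K$).** Let $H=M_R\otimes_kM_w^*$, with $H_w=M_w\otimes M_w^*\cong k\oplus P_0$. As $P_0$ is projective and $H\to H_w$ is a surjective $kG$-map, the inclusion $P_0\to H_w$ lifts to a $kG$-map $P_0\to H$. It extends to an $RG$-map $u:P_0\otimes R\to H$ of free $R$-modules that is injective at $w$. Some minor of $u$ of size $\dim P_0$ does not vanish at $w$. After localizing $R$ at this minor, $u$ is $R$-split injective, and its cokernel is free over $R$ of rank $\dim H_w-\dim P_0=1$. On the cokernel $kG$ acts through an algebra map $\chi:kG\to R$. The image of $\chi$ is a finite-dimensional domain over $k=\bar k$, i.e. $k$, so $\chi$ is determined by its value at $w$. There the cokernel is $H_w/P_0=k$, so $\chi=\varepsilon$. Over $K$ we get an exact sequence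
$$0\to(P_0)_K\to M\otimes(M_w)_K^*\to K\to0,$$
which splits as $(P_0)_K$ is injective. Hence $[M]=[(M_w)_K]$. $\blacksquare$

## 13. When $T(G)$ is finite: Theorem B(3)

Here $k$ is again arbitrary. If $T(G)$ is finite, $[\Omega k]$ has finite order.

**Step 13.1 (finite order of $[\Omega k]$ gives Krull dimension $1$).** If $\Omega^ek$ is stably $k$ with $e\ge1$, then $\dim H^n(G,k)$ is bounded, as in Step 5.3, so $H^*(G,k)$ cannot contain a polynomial ring on two homogeneous elements of positive degree. Hence its Krull dimension is at most $1$. It is exactly $1$, because $\operatorname{Proj}H^\bullet(G,k)\cong\Pi(G)\ne\emptyset$.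

**Step 13.2 (reduction for the converse).** Let the Krull dimension be $1$; we must show that $T(G)$ is finite. The Krull dimension is unchanged by passing to $\bar k$, since a polynomial ring over which $H^*(G,k)$ is finite base-changes to one for $H^*(G_{\bar k},\bar k)$. Also $T(G)\subset T(G_{\bar k})$ by Step 3.2. So assume $k=\bar k$. Then $\Pi(G)$ is noetherian of dimension $0$, i.e. finite and discrete.

**Step 13.3 ($\Omega^ek$ is stably $k$ for some $e>0$).** This makes all types finite. By Friedlander–Suslin and graded Noether normalization there is $\zeta\in H^e(G,k)$, with $e>0$ even, such that $H^*(G,k)$ is finite over $k[\zeta]$. For each simple $S$, $\mathrm{Ext}^*_{kG}(S,k)=H^*(G,S^*)$ is a finitely generated graded $k[\zeta]$-module. It is therefore a finite sum of shifted copies of $k[\zeta]$ and a part of bounded degree. So multiplication by $\zeta$, $\mathrm{Ext}^m(S,k)\to\mathrm{Ext}^{m+e}(S,k)$, is bijective for $m\gg0$. Let $X$ be the cone of the map $\Omega^ek\to k$ that represents $\zeta$. For $m>e$, $\mathrm{Ext}^m(S,\Omega^ek)=\mathrm{Ext}^{m-e}(S,k)$, and the long exact sequence gives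 $\mathrm{Ext}^m_{kG}(S,X)=0$ for all simple $S$ and all $m\gg0$. So $\underline{\mathrm{Hom}}(S,\Omega^{-m}X)=0$ for all $S$. By Lemma 4.1 the projective-free part of $\Omega^{-m}X$ is zero, so $X$ is projective, and $\Omega^ek\to k$ is a stable isomorphism.

**Step 13.4 (each $\eta\in\Pi(G)$ is represented by a π-point over $k$).** This will make the varieties $Z_i$ points. Let $\alpha:K[t]/t^p\to KC\subset KG$ represent $\eta$, with $C$ of order $\ell$. As $\Pi(G)$ is discrete, $\Pi(G)\smallsetminus\{\eta\}$ is closed, and by Friedlander–Pevtsova there is a module $N$ with $\Pi(G)_N=\Pi(G)\smallsetminus\{\eta\}$. Then $\alpha^*N_K$ is free. Take a finitely generated $k$-subalgebra $R\subset K$ such that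

* the $K$-point $C$ of $Y_\ell$ comes from an $R$-point $\mathcal B_R\subset RG$ of $Y_\ell$;
* $\alpha(t)\in RG$. Then $\alpha(t)\in\mathcal B_R$, since $RG/\mathcal B_R$ is projective over $R$ and hence embeds in $KG/KC$. Also $\alpha(t)^p=0$;
* $RG$ and $N\otimes R$ have $R[t]/t^p$-bases. To arrange this, take $K[t]/t^p$-bases of $KG$ and $N_K$, enlarge $R$ so that they are defined over $R$, and invert the determinants which express that the elements $t^ax_b$ form $K$-bases.

For any $k$-algebra map $R\to k$, with $k$-point $w$, specialization gives a unipotent abelian $C_w\subset G$ and a map $\alpha_w:k[t]/t^p\to kC_w\subset kG$. Bases specialize to bases, so $\alpha_w$ is flat and $\alpha_w^*N$ is free. So $[\alpha_w]\notin\Pi(G)_N$, i.e. $[\alpha_w]=\eta$.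

**Step 13.5 (conclusion).** Use these representatives in Step 9.1. Then every $Z_i$ is a $k$-rational point, so $NS(Z_i)=0$ and $T''=T'''$, which is finite by Section 11. Since $\Omega_G^ek$ is stably $k$, restriction to $C_z$ shows that $d_z$ divides $e$ in Section 7. So $d_z\ge1$, the targets of the $\tau_{Z_i}$ are finite, and $T(G)/T''$ is finite. Hence $T(G)$ is finite. $\blacksquare$

Theorem B(4) was proved in Section 5, and Example 8.4 gives a second proof that $[\Omega^2k]$ has infinite order there: $L_Q$ is a homomorphism defined on $\ker\tau_Q$, and it sends $n[\Omega^2k]$ to a line bundle of degree $-2pn$.
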